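# From finite deconstructibility to the Govorov–Lazard property for Gorenstein dimensions

Throughout, $R$ is a commutative noetherian ring, "module" means $R$-module, and classes of modules are closed under isomorphism. Since $R$ is noetherian, submodules of finitely generated (f.g.) modules are f.g., and f.g. modules are finitely presented. For a class $\mathcal C$ we write $\mathcal C^{<\omega}$ for the class of f.g. modules in $\mathcal C$. "Direct limit" means colimit over a directed set.

## 1. Gorenstein projective, Gorenstein flat and PGF modules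

A *syzygy* of a complex means one of the images of its differentials.

**Definition (Gorenstein projective).** A module is Gorenstein projective if it is a syzygy of an acyclic complex $P_\bullet$ of projective modules such that $\operatorname{Hom}(P_\bullet,Q)$ is acyclic for every projective $Q$.

**Definition (Gorenstein flat).** A module is Gorenstein flat if it is a syzygy of an acyclic complex $F_\bullet$ of flat modules such that $I\otimes F_\bullet$ is acyclic for every injective $I$.

**Definition (PGF).** A module is projectively coresolved Gorenstein flat if it is a syzygy of an acyclic complex $P_\bullet$ of *projective* modules such that $I\otimes P_\bullet$ is acyclic for every injective $I$. The class of these modules is $\mathcal{PGF}$.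

By definition every module in $\mathcal{PGF}$ is Gorenstein flat, and if $A\in\mathcal{PGF}$, then all syzygies of the complex that defines it are in $\mathcal{PGF}$ too. In particular there are exact sequences $0\to A\to P\to A'\to 0$ with $P$ projective and $A'\in\mathcal{PGF}$. Projective modules belong to all three classes, and flat modules are Gorenstein flat: use the complex $0\to F\xrightarrow{=}F\to0$.

**Example over $\mathbb Z$.** A Gorenstein projective module is a submodule of a projective one. Over $\mathbb Z$ subgroups of free groups are free, so the Gorenstein projective groups are the free ones. A Gorenstein flat group is a subgroup of a flat, i.e. torsion-free, group; so the Gorenstein flat groups are the torsion-free ones.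

**Example over $S=k[x]/(x^2)$, $k$ a field.** The complex $\cdots\xrightarrow{x}S\xrightarrow{x}S\xrightarrow{x}S\to\cdots$ is acyclic, because kernel and image of multiplication by $x$ are both $xS\cong k$. The ring $S$ is self-injective: its ideals are $0,xS,S$, and a map $xS\to S$ must send $x$ to some $cx$ with $c \in k$, so it extends to multiplication by $c$. As $S$ is noetherian, all free modules are injective; as the only prime is $(x)$ and the injective hull of $k$ is $S$, all injective modules are free. So $\operatorname{Hom}(-,Q)$ is exact for $Q$ projective and $I\otimes-$ is exact for $I$ injective. Hence $k$ is Gorenstein projective, Gorenstein flat and in $\mathcal{PGF}$, and it is not projective. In fact every $S$-module $M$ has these properties: splice a free resolution of $M$ with a coresolution of $M$ by injective, hence free, modules.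

**Definition (dimensions).** $\operatorname{Gpd}M\le n$ means that there is an exact sequence $0\to G_n\to\cdots\to G_0\to M\to0$ with all $G_i$ Gorenstein projective; $\operatorname{Gfd}M\le n$ is defined in the same way with Gorenstein flat modules. We put
$$\mathcal{GP}_n=\{M\mid \operatorname{Gpd}M\le n\},\qquad \mathcal{GF}_n=\{M\mid \operatorname{Gfd}M\le n\},$$
and let $\mathcal P_n$, $\mathcal F_n$ be the classes of modules of projective, respectively flat, dimension at most $n$.

Clearly $\mathcal P_n\subseteq\mathcal{GP}_n$ and $\mathcal F_n\subseteq\mathcal{GF}_n$. Over $\mathbb Z$, the group $\mathbb Q$ lies in $\mathcal{GF}_0$; it is in $\mathcal{GP}_1$ but not in $\mathcal{GP}_0$, since it is not free.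

Two vanishing statements follow at once and are used all the time. If $G$ is Gorenstein projective, then
$$\operatorname{Ext}^j(G,B)=0\quad\text{for } j\ge1 \text{ and all } B \text{ with } \operatorname{pd}B<\infty. \tag{1}$$
Indeed, the left half of the defining complex is a projective resolution of $G$ that stays exact under $\operatorname{Hom}(-,Q)$, $Q$ projective; this is (1) for $B$ projective. For the rest use induction on $\operatorname{pd} B$: with $0\to B'\to Q\to B\to0$, $Q$ projective, $\operatorname{Ext}^j(G,B)$ sits between $\operatorname{Ext}^j(G,Q)=0$ and $\operatorname{Ext}^{j+1}(G,B')=0$. In the same way, the left half of the defining complex of a Gorenstein flat $G$ is a flat resolution, so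
$$\operatorname{Tor}_j(I,G)=0\quad\text{for } j\ge1 \text{ and all injective } I. \tag{2}$$

By (1), a Gorenstein projective $G$ with $\operatorname{pd}G<\infty$ is projective: in $0\to K\to P\to G\to0$ with $P$ projective we have $\operatorname{pd}K<\infty$, so the sequence splits.

## 2. Direct limits, filtrations, (GL), (FD) and Serre's condition

**Definition.** For a class $\mathcal U$, $\varinjlim\mathcal U$ is the class of all direct limits of modules from $\mathcal U$.

**Definition.** A module $X$ is $\mathcal U$-filtered, or a transfinite extension of modules from $\mathcal U$, if there is a chain of submodules $(M_\alpha)_{\alpha\le\sigma}$ indexed by ordinals, with $M_0=0$, $M_\sigma=X$, $M_\alpha\subseteq M_{\alpha+1}$, $M_{\alpha+1}/M_\alpha\in\mathcal U$, and $M_\alpha=\bigcup_{\beta<\alpha}M_\beta$ for limit $\alpha$.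

**Example.** The Prüfer group $\mathbb Z(p^\infty)=\bigcup_i\mathbb Z/p^i$ is $\{\mathbb Z/p\}$-filtered. Any module $M$ is filtered by cyclic modules: well-order a generating set and let $M_\alpha$ be generated by the elements before $\alpha$.

**Definition (GL).** $\mathcal C$ satisfies $(\mathsf{GL})$, the Govorov–Lazard property, if $\mathcal C=\varinjlim\mathcal C^{<\omega}$.

**Definition (FD).** $\mathcal C$ satisfies $(\mathsf{FD})$, finite deconstructibility, if every module in $\mathcal C$ is a direct summand of a $\mathcal C^{<\omega}$-filtered module.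

**Example.** $\mathcal P_0$ satisfies $(\mathsf{FD})$: a projective module is a summand of a free one, and free modules are $\{R\}$-filtered. $\mathcal F_0$ satisfies $(\mathsf{GL})$; this is the Govorov–Lazard theorem, which says that the flat modules are exactly the direct limits of f.g. free modules. The properties differ: over $\mathbb Z$, $\mathbb Q$ is the direct limit of $\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{3}\mathbb Z\xrightarrow{4}\cdots$, but the summands of modules filtered by f.g. free groups are free, so $\mathcal F_0$ fails $(\mathsf{FD})$.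

**Definition ($(S_n)$).** $R$ satisfies Serre's condition $(S_n)$ if $\operatorname{depth}R_{\mathfrak p}\ge\min(n,\dim R_{\mathfrak p})$ for every prime $\mathfrak p$.

**Example.** Every ring satisfies $(S_0)$. The ring $k[[x,y]]/(x^2,xy)$ has dimension $1$, and its maximal ideal kills $x\neq0$, so its depth is $0$ and $(S_1)$ fails.

**Definition.** $\mathcal U^\perp=\{B\mid\operatorname{Ext}^1(U,B)=0\ \text{for all }U\in\mathcal U\}$. For instance, over $\mathbb Z$ we have $\operatorname{Ext}^1(\mathbb Z/p,B)\cong B/pB$, so $\{\mathbb Z/p\mid p\text{ prime}\}^\perp$ is the class of divisible groups.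

## 3. Does (FD) for $\mathcal{GP}_n$ force (GL) for $\mathcal{GF}_n$?

Suppose that every module of Gorenstein projective dimension at most $n$ can be built, up to summands, by transfinite extensions from f.g. ones. Must every module of Gorenstein flat dimension at most $n$ be a direct limit of f.g. modules of Gorenstein flat dimension at most $n$, and conversely must all such limits have Gorenstein flat dimension at most $n$? The question comes from Souvik Dey, Michal Hrbek and Giovanna Le Gros, "Govorov–Lazard and finite deconstructibility for Gorenstein and restricted homological dimensions", arXiv:2508.20281 (2025). We take the following facts as given.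

**Fact 1.** If $\dim R=d<\infty$, then $\mathcal{GF}_d=\mathcal{GP}_d$.

**Fact 2.** If $\dim R=d<\infty$ and $\mathcal{GF}_d$ fails $(\mathsf{GL})$, then $\mathcal{GP}_d$ fails $(\mathsf{FD})$. Together with Fact 1 this shows that for $n\ge d$, $(\mathsf{FD})$ for $\mathcal{GP}_n$ implies $(\mathsf{GL})$ for $\mathcal{GF}_n$.

**Fact 3.** For every $n\ge0$: $\mathcal P_n$ satisfies $(\mathsf{FD})$ if and only if $R$ satisfies $(S_n)$; moreover, if $\mathcal P_n$ satisfies $(\mathsf{FD})$, then $\mathcal F_n$ satisfies $(\mathsf{GL})$.

The answer is yes, for every $n$ and without assumption on the Krull dimension.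

**Theorem A.** Let $R$ be a commutative noetherian ring and $n\ge0$. If $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$, then $\mathcal P_n$ satisfies $(\mathsf{FD})$ (so $R$ satisfies $(S_n)$, and $\mathcal F_n$ satisfies $(\mathsf{GL})$), and $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$.

A supplement describes the exact relation between the two properties.

**Theorem B.** Let $n\ge 0$.

1. $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$ $\iff$ $R$ satisfies $(S_n)$ and $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$.
2. $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$ $\iff$ $\mathcal F_n$ and $\mathcal{GF}_0$ satisfy $(\mathsf{GL})$.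
3. $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$ $\iff$ $\mathcal{GF}_0$ satisfies $(\mathsf{GL})$ and $\mathcal{GP}_0=\mathcal{PGF}$.
4. $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$ $\iff$ $R$ satisfies $(S_n)$, $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$, and $\mathcal{GP}_0=\mathcal{PGF}$. If $\dim R<\infty$, the condition $\mathcal{GP}_0=\mathcal{PGF}$ is automatic. So for $\dim R<\infty$: $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$ $\iff$ $\mathcal P_n$ satisfies $(\mathsf{FD})$ and $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$.
5. The condition $(S_n)$ in (4) cannot be dropped, even if $\dim R<\infty$: the implication "$\mathcal{GF}_n$ satisfies $(\mathsf{GL})$ $\Rightarrow$ $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$" is false in general. For a field $k$, $R=k[[x,y]]/(x^2,xy)$ and $n=1$, $\mathcal{GF}_1$ satisfies $(\mathsf{GL})$ but $\mathcal{GP}_1$ fails $(\mathsf{FD})$.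

By (4), when $\dim R<\infty$ the full conclusion of Theorem A, including $(\mathsf{FD})$ for $\mathcal P_n$, implies its hypothesis; item (5) concerns only the converse of the implication in the question. Whether $\mathcal{GP}_0=\mathcal{PGF}$ is automatic when $\dim R=\infty$ is not addressed here.

## 4. Tools from the literature

**Tool 1** (H. Holm, *Gorenstein homological dimensions*, JPAA 189 (2004), Thms 2.5, 2.20, 3.7, 3.14). The classes $\mathcal{GP}_0$ and (for coherent rings, in particular for our $R$) $\mathcal{GF}_0$ contain the projectives and are closed under extensions, kernels of epimorphisms and direct summands. If $M\in\mathcal{GP}_n$ (resp. $\mathcal{GF}_n$), then *every* $n$-th syzygy in a projective resolution of $M$ lies in $\mathcal{GP}_0$ (resp. $\mathcal{GF}_0$).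

**Tool 2** (J. Šaroch, J. Šťovíček, *Singular compactness and definability for $\Sigma$-cotorsion and Gorenstein modules*, Selecta Math. 26 (2020), Section 4, Thms 4.4, 4.9, 4.11). Over any ring: $\mathcal{PGF}\subseteq\mathcal{GP}_0$; $\operatorname{Ext}^1(A,F)=0$ for $A\in\mathcal{PGF}$ and $F$ flat; $\mathcal{PGF}$ is closed under transfinite extensions, summands and kernels of epimorphisms; and every Gorenstein flat $M$ has an exact sequence $0\to M\to F\to A\to0$ with $F$ flat and $A\in\mathcal{PGF}$.

**Tool 3** (Eklof–Trlifaj; see Göbel–Trlifaj, *Approximations and Endomorphism Algebras of Modules*, Ch. 6). If $\mathcal U$ is a set of modules containing $R$, each module $M$ has an exact sequence $0\to B\to T\to M\to0$ with $B\in\mathcal U^\perp$ and $T$ a summand of a $\mathcal U$-filtered module. We apply this to classes of f.g. modules, which have a set of representatives up to isomorphism. We call the sequence a *$\mathcal U$-approximation* of $M$. If $\operatorname{Ext}^1(M,B)=0$, it splits and $M$ is itself a summand of a $\mathcal U$-filtered module.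

**Tool 4** (Eklof's Lemma, same reference). If $\operatorname{Ext}^1(U,B)=0$ for all $U\in\mathcal U$, then $\operatorname{Ext}^1(X,B)=0$ for every summand $X$ of a $\mathcal U$-filtered module. The same holds for $\operatorname{Ext}^k$, $k\ge1$: if $B'$ is a $(k-1)$-st cosyzygy of $B$ in an injective resolution, then $\operatorname{Ext}^k(-,B)\cong\operatorname{Ext}^1(-,B')$.

**Tool 5** (Lenzing; Göbel–Trlifaj, Lemma 2.13). If $\mathcal U$ is a class of f.g. modules closed under finite direct sums, then $X\in\varinjlim\mathcal U$ if and only if every map $N\to X$ with $N$ f.g. factors through a module in $\mathcal U$. Hence $\varinjlim\mathcal U$ is closed under direct limits, summands and direct sums.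

**Tool 6** (Tor–Ext duality, Cartan–Eilenberg VI.5.3). $\operatorname{Tor}_j(I,T)\cong\operatorname{Hom}(\operatorname{Ext}^j(T,R),I)$ for $T$ f.g. and $I$ injective.

**Tool 7** (Auslander's lemma). $\mathcal P_n$ is closed under transfinite extensions.

**Tool 8** (Raynaud–Gruson). If $\dim R=d<\infty$, flat modules have projective dimension at most $d$.

We also use Schanuel's lemma: if $K,K'$ are $n$-th syzygies of the same module in two projective resolutions, then $K\oplus Q\cong K'\oplus Q'$ for some projective $Q,Q'$. And if $K$ is an $n$-th syzygy of $G$, then $\operatorname{Ext}^{n+j}(G,B)\cong\operatorname{Ext}^j(K,B)$ for $j\ge1$.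

## 5. The integers, $k[x]/(x^2)$, and rings with $\mathcal{GP}_0=\mathcal P_0$

**$R=\mathbb Z$.** For $n=0$, $\mathcal{GP}_0$ consists of the free groups and has $(\mathsf{FD})$, and $\mathcal{GF}_0$ consists of the torsion-free groups and has $(\mathsf{GL})$ by Govorov–Lazard. For $n\ge1$ both classes are all of $\operatorname{Mod}\mathbb Z$. Then $(\mathsf{FD})$ holds because every module is filtered by cyclic ones, and $(\mathsf{GL})$ because every module is the directed union of its f.g. submodules.

**$R=k[x]/(x^2)$.** By Section 1, $\mathcal{GP}_n=\mathcal{GF}_n=\operatorname{Mod}R$ for all $n$, and the previous two sentences apply verbatim.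

**Rings with $\mathcal{GP}_0=\mathcal P_0$.** Here Tool 1 gives $\mathcal{GP}_n=\mathcal P_n$. On the flat side, let $M\in\mathcal{GF}_0$ and take $0\to M\to F\to A\to0$ as in Tool 2. Now $A\in\mathcal{PGF}\subseteq\mathcal{GP}_0=\mathcal P_0$ is projective, so the sequence splits and $M$ is flat. Thus $\mathcal{GF}_0=\mathcal F_0$, and looking at $n$-th syzygies, $\mathcal{GF}_n=\mathcal F_n$. For these rings our question is exactly the last clause of Fact 3. So Fact 3 is a special case of the question, and we should expect to use it.

## 6. Finitely generated modules of finite Gorenstein dimension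

Put
$$\mathcal S_n=\mathcal{GP}_n^{<\omega},\qquad\text{in particular}\qquad \mathcal S_0=\mathcal{GP}_0^{<\omega}.$$
The goal of this section is that, for f.g. modules, Gorenstein flat and Gorenstein projective mean the same, and that f.g. modules in $\mathcal{GP}_0$ can be resolved on both sides by f.g. free modules.

**Lemma 1.** $\mathcal S_n$ is closed under extensions, finite direct sums and kernels of epimorphisms. Moreover $\mathcal F_n^{<\omega}=\mathcal P_n^{<\omega}\subseteq\mathcal S_n$.

*Proof.* Let $0\to K\to X\to L\to0$ be exact with f.g. terms. Take f.g. free resolutions of $K$ and $L$ and the resolution of $X$ given by the horseshoe lemma. The $n$-th syzygies form an exact sequence $0\to K_n\to X_n\to L_n\to0$. If $K,L\in\mathcal S_n$, then $K_n,L_n\in\mathcal{GP}_0$ by Tool 1, so $X_n\in\mathcal{GP}_0$ and $X\in\mathcal S_n$. If $X,L\in\mathcal S_n$, then $X_n,L_n\in\mathcal{GP}_0$, so the kernel $K_n$ is in $\mathcal{GP}_0$ and $K\in\mathcal S_n$. Finite sums are extensions. For the last claim, the $n$-th syzygy of a module in $\mathcal F_n^{<\omega}$ in an f.g. free resolution is f.g.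 and flat, hence projective. $\square$

**Lemma 2.** (i) Every $G\in\mathcal S_0$ has an exact sequence $0\to G\to R^m\to G'\to0$ with $G'\in\mathcal S_0$. (ii) $\mathcal S_0\subseteq\mathcal{PGF}$. (iii) $\mathcal{GF}_0^{<\omega}\subseteq\mathcal S_0$.

*Proof.* **(i)** By definition $G$ embeds in a projective module with cokernel in $\mathcal{GP}_0$. Adding one projective module to both the middle term and the cokernel, we may take the middle term to be a free module $R^{(X)}$. As $G$ is f.g., $G\subseteq R^m$ for a finite part of the basis, and $R^{(X)}/G\cong R^m/G\oplus(\text{free})$. So $G'=R^m/G$ is a summand of a module in $\mathcal{GP}_0$, hence in $\mathcal{GP}_0$, and it is f.g.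

**(ii)** Iterate (i) to the right, and take an f.g. free resolution to the left; its syzygies are in $\mathcal S_0$ by Lemma 1. So $G$ is a syzygy in an acyclic complex $Q_\bullet$ of f.g. free modules all of whose syzygies $Z$ lie in $\mathcal S_0$. By Tool 6 and (1), $\operatorname{Tor}_j(I,Z)\cong\operatorname{Hom}(\operatorname{Ext}^j(Z,R),I)=0$ for $j\ge1$ and $I$ injective. Hence $I\otimes Q_\bullet$ is acyclic, and $G\in\mathcal{PGF}$.

**(iii)** Let $G$ be f.g. and Gorenstein flat. We build a complex of f.g. free modules around $G$.

First, by (2) and Tool 6 with $I$ an injective cogenerator, $\operatorname{Hom}(\operatorname{Ext}^j(G,R),I)=0$, so $\operatorname{Ext}^j(G,R)=0$ for $j\ge1$.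

Next we embed $G$ into an f.g. free module with f.g. Gorenstein flat cokernel. Since $G$ is Gorenstein flat there is an exact $0\to G\xrightarrow{\,j\,}F\xrightarrow{\,q\,}A\to0$ with $F$ flat and $A\in\mathcal{GF}_0$. By the Govorov–Lazard theorem and Tool 5, $j$ factors through an f.g. free module. Let $\iota:G\to R^m$ have as its coordinates a finite generating set of the f.g. module $\operatorname{Hom}(G,R)$. Every map from $G$ to an f.g. free module factors through $\iota$, since each of its coordinates is a linear combination of the coordinates of $\iota$. So $j=\varphi\iota$ for some $\varphi:R^m\to F$; in particular $\iota$ is injective. Let $p:R^m\to C$ be the cokernel of $\iota$, and let $\psi:C\to A$ be the induced map, so $q\varphi=\psi p$. We claim that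
$$0\to R^m\xrightarrow{\ r\mapsto(\varphi(r),p(r))\ }F\oplus C\xrightarrow{\ (f,c)\mapsto q(f)-\psi(c)\ }A\to0$$
is exact. The composite is zero and the second map is onto since $q$ is. If $p(r)=0$ and $\varphi(r)=0$, then $r=\iota(g)$ and $j(g)=\varphi\iota(g)=0$, so $g=0$ and $r=0$. If $q(f)=\psi(c)$, choose $r$ with $p(r)=c$. Then $q(f-\varphi(r))=0$, so $f-\varphi(r)=j(g)$ for some $g$, and $r+\iota(g)$ maps to $(\varphi(r)+j(g),p(r))=(f,c)$. This proves the claim. By Tool 1, $F\oplus C$ is Gorenstein flat as an extension, and so is its summand $C$.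

Thus $C$ is again f.g. Gorenstein flat, and the construction can be iterated. Together with an f.g. free resolution of $G$, whose syzygies are f.g. Gorenstein flat by Tool 1, we get an acyclic complex of f.g. free modules with syzygy $G$, all of whose syzygies $Z$ are f.g. Gorenstein flat, so $\operatorname{Ext}^{j}(Z,R)=0$ for $j\ge1$. Hence it stays exact under $\operatorname{Hom}(-,R)$. Its terms being f.g., $\operatorname{Hom}(-,R^{(X)})=\operatorname{Hom}(-,R)^{(X)}$ on them, so it stays exact under $\operatorname{Hom}(-,Q)$ for every projective $Q$, a summand of some $R^{(X)}$. So $G\in\mathcal{GP}_0$. $\square$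

## 7. Direct limits of modules in $\mathcal S_n$ lie in $\mathcal{GF}_n$

This section reduces $(\mathsf{GL})$ for $\mathcal{GF}_n$ to one inclusion. We need resolutions that behave well in direct limits. For a module $X$ let $R^{(X)}$ be the free module on the underlying set of $X$, and put
$$\Omega_0X=X,\qquad \Omega_{k+1}X=\ker\big(R^{(\Omega_kX)}\to\Omega_kX\big).$$
These are functors, and $\Omega_nX$ is an $n$-th syzygy of $X$ in a free resolution. They commute with direct limits, since the free-module functor does and direct limits are exact.

**Lemma 3.** (i) $\varinjlim\mathcal S_0\subseteq\mathcal{GF}_0$. (ii) If $X\in\varinjlim\mathcal S_n$, then $\Omega_nX\in\varinjlim\mathcal S_0$. (iii) $\varinjlim\mathcal S_n\subseteq\mathcal{GF}_n$. (iv) $\mathcal{GF}_n^{<\omega}=\mathcal S_n$. Hence $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$ if and only if $\mathcal{GF}_n\subseteq\varinjlim\mathcal S_n$.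

*Proof.* **(i)** Let $M=\varinjlim G_i$ with $G_i\in\mathcal S_0$. Each $G_i$ has a coresolution by f.g. free modules, by Lemma 2(i). One would like to take the limit of these, but they are *chosen*, not functorial, so there is no direct system of coresolutions. The remedy is to dualize, take a functorial free resolution of the dual, and dualize back.

Write $(-)^*=\operatorname{Hom}(-,R)$. Let $G\in\mathcal S_0$ and let $0\to G\to Q^0\to Q^1\to\cdots$ be exact with $Q^i$ f.g. free and all cosyzygies in $\mathcal S_0$. By (1) the dual complex is exact, so it is an f.g. free resolution $\cdots\to Q^{1*}\to Q^{0*}\to G^*\to0$. Dualizing again and using $Q^{i**}\cong Q^i$, left exactness gives $G^{**}=\ker(Q^0\to Q^1)=G$. So we recover the original complex, and the natural map $G\to G^{**}$ is an isomorphism.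

Let $L_\bullet(G^*)\to G^*$ be the functorial free resolution, $L_k=R^{(\Omega_k(G^*))}$, and put $J^k(G)=L_k(G^*)^*$. This is a product of copies of $R$, hence flat because $R$ is coherent. The coaugmented complex
$$0\to G\cong G^{**}\to J^0(G)\to J^1(G)\to\cdots \tag{3}$$
is covariantly functorial in $G$. By the comparison theorem the augmented resolutions $L_\bullet(G^*)\to G^*$ and $Q^{\bullet*}\to G^*$ are homotopy equivalent, by maps that are the identity on $G^*$. Dualizing, (3) is homotopy equivalent to $0\to G\to Q^0\to Q^1\to\cdots$. The latter is exact, and it stays exact under $I\otimes-$ for $I$ injective, since $\operatorname{Tor}_1(I,Z)=0$ for $Z\in\mathcal S_0$, by (1) and Tool 6. Homotopy equivalences survive additive functors, so (3) is exact and stays exact under $I\otimes-$.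

Now pass to the limit: $0\to M\to\varinjlim J^0(G_i)\to\varinjlim J^1(G_i)\to\cdots$ is exact, has flat terms, and stays exact under $I\otimes-$. Also $\operatorname{Tor}_j(I,M)=\varinjlim\operatorname{Tor}_j(I,G_i)=0$ for $j\ge1$, so a free resolution of $M$ stays exact under $I\otimes-$. Splicing the two shows that $M$ is Gorenstein flat.

**(ii)** Let $X=\varinjlim G_i$, $G_i\in\mathcal S_n$, and let $K_i$ be the $n$-th syzygy in an f.g. free resolution of $G_i$; it is in $\mathcal S_0$ by Tool 1. By Schanuel's lemma $\Omega_nG_i$ is a summand of $K_i\oplus(\text{projective})$. Projective modules are summands of free modules, which are direct sums of copies of $R\in\mathcal S_0$; so by Tool 5, $\Omega_nG_i\in\varinjlim\mathcal S_0$, and then $\Omega_nX=\varinjlim\Omega_nG_i\in\varinjlim\mathcal S_0$.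

**(iii)** For $X\in\varinjlim\mathcal S_n$, its $n$-th syzygy $\Omega_nX$ is Gorenstein flat by (ii) and (i). So $X\in\mathcal{GF}_n$.

**(iv)** By (iii), $\mathcal S_n\subseteq\mathcal{GF}_n^{<\omega}$. Conversely, for $M\in\mathcal{GF}_n^{<\omega}$ the $n$-th syzygy in an f.g. free resolution is f.g. Gorenstein flat by Tool 1, hence in $\mathcal S_0$ by Lemma 2(iii), so $M\in\mathcal S_n$. Now $(\mathsf{GL})$ says $\mathcal{GF}_n=\varinjlim\mathcal S_n$, and one inclusion is (iii). $\square$

## 8. Filtered modules are direct limits, and where this stops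

**Lemma 4.** If a class $\mathcal U\ni0$ of f.g. modules is closed under extensions, every summand of a $\mathcal U$-filtered module lies in $\varinjlim\mathcal U$.

*Proof.* Let $(M_\alpha)_{\alpha\le\sigma}$ be a $\mathcal U$-filtration. We show by induction on $\alpha$ that each f.g. submodule of $M_\alpha$ lies in a submodule $N\subseteq M_\alpha$ with $N\in\mathcal U$. For $\alpha=0$ take $N=0$. For $\alpha$ limit, an f.g. submodule of $M_\alpha$ lies in some $M_\beta$, $\beta<\alpha$. At a successor let $X\subseteq M_{\alpha+1}$ be f.g. As $M_{\alpha+1}/M_\alpha$ is f.g., we may enlarge $X$ so that $X+M_\alpha=M_{\alpha+1}$. The module $X\cap M_\alpha$ is f.g., so it lies in some $N\subseteq M_\alpha$ with $N\in\mathcal U$. By modularity $(X+N)\cap M_\alpha=(X\cap M_\alpha)+N=N$, so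
$$(X+N)/N\cong(X+N+M_\alpha)/M_\alpha=M_{\alpha+1}/M_\alpha\in\mathcal U,$$
and $X+N\in\mathcal U$ by closure under extensions. This completes the induction. So $M_\sigma$ is the directed union of its submodules in $\mathcal U$. Summands are covered by Tool 5. $\square$

By Lemma 1 the class $\mathcal S_n$ is closed under extensions. So
$$\text{if }\mathcal{GP}_n\text{ satisfies }(\mathsf{FD}),\text{ then }\mathcal{GP}_n\subseteq\varinjlim\mathcal S_n. \tag{4}$$

By Lemma 3(iv) we want the larger inclusion $\mathcal{GF}_n\subseteq\varinjlim\mathcal S_n$. If $\dim R=d<\infty$ and $n\ge d$, we are done at once, because then $\mathcal{GF}_n=\mathcal{GP}_n$. To see this, let $M\in\mathcal{GF}_n$ and let $K$ be an $(n-d)$-th syzygy of $M$. A $d$-th syzygy of $K$ is an $n$-th syzygy of $M$, so it is Gorenstein flat and $K\in\mathcal{GF}_d=\mathcal{GP}_d$ by Fact 1. So the $n$-th syzygies of $M$ are in $\mathcal{GP}_0$, and $M\in\mathcal{GP}_n$. The other inclusion is symmetric.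

For $n<d$ this argument stops precisely here: $\mathcal{GF}_n$ need not be inside $\mathcal{GP}_n$. Already over $\mathbb Z$ with $n=0$, $\mathbb Q$ is Gorenstein flat and not Gorenstein projective, and $(\mathsf{FD})$ says nothing directly about it. The missing modules are of flat type.

The way around uses Tool 2: a Gorenstein flat module is the *kernel* of an epimorphism from a flat module to a module in $\mathcal{PGF}\subseteq\mathcal{GP}_0$. We shall see that a module in $\mathcal{GF}_n$ is the kernel of an epimorphism $H\to A$ with $H\in\mathcal F_n$ and $A\in\mathcal{PGF}$. So (4) takes care of $A$, and three things remain: to produce this sequence, to show $\mathcal F_n\subseteq\varinjlim\mathcal S_n$, and to show that $\varinjlim\mathcal S_n$ is closed under kernels of epimorphisms.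

## 9. Embedding modules of finite Gorenstein dimension

**Lemma 5.** Let $\mathcal A\subseteq\mathcal G$ and $\mathcal H$ be classes of modules with $\mathcal G$ closed under extensions, such that every $G\in\mathcal G$ has an exact sequence $0\to G\to H\to A\to0$ with $H\in\mathcal H$, $A\in\mathcal A$. If $M$ has a resolution $0\to G_n\to\cdots\to G_0\to M\to0$ with $G_i\in\mathcal G$, then there is an exact sequence $0\to M\to H\to A\to0$ with $A\in\mathcal A$ and $H$ having a resolution of length $n$ by modules in $\mathcal H$. Consequently:

- (i) for $M\in\mathcal S_n$ we may take $H\in\mathcal P_n^{<\omega}$ and $A\in\mathcal S_0$;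
- (ii) for $M\in\mathcal{GP}_n$ we may take $H\in\mathcal P_n$ and $A\in\mathcal{GP}_0$;
- (iii) for $M\in\mathcal{GF}_n$ we may take $H\in\mathcal F_n$ and $A\in\mathcal{PGF}$.

*Proof.* Induction on $n$; for $n=0$ this is the hypothesis. Let $n\ge1$ and $N=\ker(G_0\to M)$, which has a $\mathcal G$-resolution of length $n-1$. By induction there is $0\to N\to H'\to A'\to0$ with $A'\in\mathcal A$ and $H'$ having an $\mathcal H$-resolution of length $n-1$. Let $X$ be the pushout of $G_0\leftarrow N\to H'$. Both maps are injective, so we get exact sequences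
$$0\to G_0\to X\to A'\to0,\qquad 0\to H'\to X\to M\to0.$$
The first shows $X\in\mathcal G$, as $A'\in\mathcal A\subseteq\mathcal G$. So there is $0\to X\to Q\to A\to0$ with $Q\in\mathcal H$ and $A\in\mathcal A$. Divide by $H'\subseteq X\subseteq Q$: since $X/H'\cong M$, the sequence $0\to M\to Q/H'\to A\to0$ is exact. Put $H=Q/H'$. The resolution of $H'$ followed by $Q$ is an $\mathcal H$-resolution of $H$ of length $n$.

For (i) take $\mathcal G=\mathcal A=\mathcal S_0$ and $\mathcal H$ the f.g. free modules, with Lemma 2(i); by Tool 1 an f.g. free resolution of $M$ cut at the $n$-th syzygy is an $\mathcal S_0$-resolution of length $n$. For (ii) take $\mathcal G=\mathcal A=\mathcal{GP}_0$ and $\mathcal H$ the projectives. For (iii) take $\mathcal G=\mathcal{GF}_0$, $\mathcal A=\mathcal{PGF}$ and $\mathcal H$ the flat modules, with Tool 2. $\square$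

## 10. Kernels of epimorphisms between direct limits

Let $\pi:H\to A$ be onto with $H,A\in\varinjlim\mathcal S_n$. The natural attempt is to write $\pi$ as a direct limit of maps $f_\lambda:H_\lambda\to A_\lambda$ in $\mathcal S_n$ and to use $\ker\pi=\varinjlim\ker f_\lambda$. The trouble is that $f_\lambda$ need not be onto, and then $\ker f_\lambda$ need not be in $\mathcal S_n$. Here is an instance with $n=0$. Let $R=k[[x,y,z]]$; this ring is regular, so $\mathcal S_0$ consists of the f.g. projective modules by the end of Section 1. Take the system $R^3\xrightarrow{x}R^3\xrightarrow{x}\cdots$ with limit $R_x^3$, the system $R\xrightarrow{x}R\xrightarrow{x}\cdots$ with limit $R_x$, and $f=(x,y,z):R^3\to R$ at each stage. The limit $\pi=(x,y,z):R_x^3\to R_x$ is onto because $x$ is a unit in $R_x$. But $f$ is never onto, and its kernel is a second syzygy of $k$, of projective dimension $1$ by the Koszul resolution; so it is never in $\mathcal S_0$.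

The repair is to make $f_\lambda$ onto by adding a free module in a *functorial* way, namely $R^{(A_\lambda)}$, and to see that in the limit this only adds a free summand to the kernel.

**Lemma 6.** Let $0\to M\to H\xrightarrow{\pi}A\to0$ be exact with $H,A\in\varinjlim\mathcal S_n$. Then $M\in\varinjlim\mathcal S_n$.

*Proof.* **Step 1: write $\pi$ as a direct limit of maps in $\mathcal S_n$.** Let $H=\varinjlim_{i\in I}H_i$ and $A=\varinjlim_{j\in J}A_j$ over directed sets, with $H_i,A_j\in\mathcal S_n$. Let $\Lambda$ be the set of triples $\lambda=(i,j,f)$ with $f:H_i\to A_j$ such that $H_i\xrightarrow{f}A_j\to A$ equals $H_i\to H\xrightarrow{\pi}A$. Put $(i,j,f)\le(i',j',f')$ if $i\le i'$, $j\le j'$ and the square formed by $f$, $f'$ and the transition maps commutes. Squares paste, so this is a partial order.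

Since $H_i$ is finitely presented, each map $H_i\to H\to A$ factors through some $A_l$, and $l$ can be taken above any given index of $J$. This shows that $\Lambda\ne\emptyset$ and that the projections $\Lambda\to I$ and $\Lambda\to J$ have cofinal image.

$\Lambda$ is directed. Given $(i,j,f)$ and $(i',j',f')$, choose $i''\ge i,i'$, and factor $H_{i''}\to A$ as $H_{i''}\xrightarrow{g}A_l\to A$ with $l\ge j,j'$. The two maps $H_i\to H_{i''}\xrightarrow{g}A_l$ and $H_i\xrightarrow{f}A_j\to A_l$ agree in $A$, as both become $H_i\to H\to A$. The same holds for $H_{i'}$. As $H_i$ and $H_{i'}$ are f.g., both pairs agree already in some $A_{j''}$ with $j''\ge l$. Then $(i'',j'',H_{i''}\xrightarrow{g}A_l\to A_{j''})$ is an upper bound.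

For $\lambda=(i,j,f)$ put $H_\lambda=H_i$, $A_\lambda=A_j$, $f_\lambda=f$. The projections are monotone with cofinal image, so $H=\varinjlim_\Lambda H_\lambda$, $A=\varinjlim_\Lambda A_\lambda$ and $\pi=\varinjlim_\Lambda f_\lambda$.

**Step 2: make the maps onto functorially.** Let $\varepsilon_\lambda:R^{(A_\lambda)}\to A_\lambda$ and $\varepsilon:R^{(A)}\to A$ be the canonical epimorphisms, and
$$K_\lambda=\ker\big((f_\lambda,\varepsilon_\lambda):H_\lambda\oplus R^{(A_\lambda)}\to A_\lambda\big),\qquad K=\ker\big((\pi,\varepsilon):H\oplus R^{(A)}\to A\big).$$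
Everything is functorial in $\lambda$, so $\varinjlim K_\lambda=K$. Since $\pi$ is onto, the projection $K\to R^{(A)}$ is onto; its kernel is $\ker\pi=M$. So $K\cong M\oplus R^{(A)}$.

**Step 3: each $K_\lambda$ is in $\varinjlim\mathcal S_n$.** Choose a finite generating set $Y\subseteq A_\lambda$. Then $H_\lambda\oplus R^Y\to A_\lambda$ is an epimorphism between modules in $\mathcal S_n$, so its kernel $K'_\lambda$ is in $\mathcal S_n$ by Lemma 1. The projection $K_\lambda\to R^{(A_\lambda\setminus Y)}$ is onto, because the image in $A_\lambda$ of any element of $R^{(A_\lambda\setminus Y)}$ can be cancelled by an element of $R^Y$; its kernel is $K'_\lambda$. So $K_\lambda\cong K'_\lambda\oplus(\text{free})\in\varinjlim\mathcal S_n$, by Tool 5.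

**Step 4: conclude.** By Tool 5, $K=\varinjlim K_\lambda$ is in $\varinjlim\mathcal S_n$, and so is its summand $M$. $\square$

## 11. Proof of Theorem A

Assume that $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$.

**Step 1: $\mathcal P_n$ satisfies $(\mathsf{FD})$.** This is what lets us use Fact 3. Let $M\in\mathcal P_n$. We know that $M\in\mathcal{GP}_n$ is a summand of an $\mathcal S_n$-filtered module, but the pieces of that filtration may have infinite projective dimension: over $k[x]/(x^2)$ the free module $R$ is filtered by copies of $k$, and $\operatorname{pd}k=\infty$. So we do not modify the filtration. Instead we build a new one and use the old one only to test an Ext group.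

Take a $\mathcal P_n^{<\omega}$-approximation $0\to B\to T\to M\to0$ (Tool 3): $T$ is a summand of a $\mathcal P_n^{<\omega}$-filtered module and $B\in(\mathcal P_n^{<\omega})^\perp$. By Auslander's lemma (Tool 7) $T\in\mathcal P_n$. As $M\in\mathcal P_n$ too, $\operatorname{pd}B<\infty$.

We claim $B\in\mathcal S_n^\perp$. Let $G\in\mathcal S_n$ and take $0\to G\to H\to G'\to0$ with $H\in\mathcal P_n^{<\omega}$, $G'\in\mathcal S_0$ from Lemma 5(i). In the exact sequence
$$\operatorname{Ext}^1(H,B)\to\operatorname{Ext}^1(G,B)\to\operatorname{Ext}^2(G',B)$$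
the left term is $0$ because $B\in(\mathcal P_n^{<\omega})^\perp$, and the right term is $0$ by (1), because $G'$ is Gorenstein projective and $\operatorname{pd}B<\infty$. So $\operatorname{Ext}^1(G,B)=0$.

Since $M$ is a summand of an $\mathcal S_n$-filtered module, Eklof's Lemma (Tool 4) gives $\operatorname{Ext}^1(M,B)=0$. Hence $M$ is a summand of $T$, and thus of a $\mathcal P_n^{<\omega}$-filtered module.

**Step 2: $\mathcal F_n\subseteq\varinjlim\mathcal S_n$.** By Step 1 and Fact 3, $R$ satisfies $(S_n)$ and $\mathcal F_n$ satisfies $(\mathsf{GL})$. With Lemma 1, $\mathcal F_n=\varinjlim\mathcal F_n^{<\omega}=\varinjlim\mathcal P_n^{<\omega}\subseteq\varinjlim\mathcal S_n$.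

**Step 3: $\mathcal{PGF}\subseteq\varinjlim\mathcal S_n$.** We have $\mathcal{PGF}\subseteq\mathcal{GP}_0\subseteq\mathcal{GP}_n\subseteq\varinjlim\mathcal S_n$ by Tool 2 and (4).

**Step 4: $\mathcal{GF}_n\subseteq\varinjlim\mathcal S_n$.** Let $M\in\mathcal{GF}_n$. By Lemma 5(iii) there is $0\to M\to H\to A\to0$ with $H\in\mathcal F_n$ and $A\in\mathcal{PGF}$. By Steps 2 and 3 both $H$ and $A$ are in $\varinjlim\mathcal S_n$, so $M\in\varinjlim\mathcal S_n$ by Lemma 6. By Lemma 3(iv), $\mathcal{GF}_n$ satisfies $(\mathsf{GL})$. $\blacksquare$

## 12. Proof of Theorem B, items (1) to (4): reduction to $n=0$ and the role of $\mathcal{PGF}$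

### Item (1)

**($\Rightarrow$)** Theorem A gives $(S_n)$. To show $(\mathsf{FD})$ for $\mathcal{GP}_0$, let $A\in\mathcal{GP}_0$ and take an $\mathcal S_0$-approximation $0\to B\to T\to A\to0$, so $B\in\mathcal S_0^\perp$. It suffices that $\operatorname{Ext}^1(A,B)=0$; we push this up to degree $n+1$, where the hypothesis on $\mathcal{GP}_n$ applies. By the defining complex, $A$ is an $n$-th syzygy, with projective terms, of some $A'\in\mathcal{GP}_0$, so $\operatorname{Ext}^1(A,B)\cong\operatorname{Ext}^{n+1}(A',B)$. For $G\in\mathcal S_n$ let $K\in\mathcal S_0$ be an f.g. $n$-th syzygy; then $\operatorname{Ext}^{n+1}(G,B)\cong\operatorname{Ext}^1(K,B)=0$. As $A'\in\mathcal{GP}_n$ is a summand of an $\mathcal S_n$-filtered module, Tool 4 for $\operatorname{Ext}^{n+1}$ gives $\operatorname{Ext}^{n+1}(A',B)=0$. So $A$ is a summand of $T$.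

**($\Leftarrow$)** Let $M\in\mathcal{GP}_n$. Take $0\to M\to H\to A\to0$ with $H\in\mathcal P_n$, $A\in\mathcal{GP}_0$ (Lemma 5(ii)), and an $\mathcal S_n$-approximation $0\to B\to T\to M\to0$, so $B\in\mathcal S_n^\perp$. Consider
$$\operatorname{Ext}^1(H,B)\to\operatorname{Ext}^1(M,B)\to\operatorname{Ext}^2(A,B).$$
By $(S_n)$ and Fact 3, $H$ is a summand of a $\mathcal P_n^{<\omega}$-filtered module; as $\mathcal P_n^{<\omega}\subseteq\mathcal S_n$, Eklof's Lemma gives $\operatorname{Ext}^1(H,B)=0$. For $G\in\mathcal S_0$ with f.g. first syzygy $K\in\mathcal S_0\subseteq\mathcal S_n$ we have $\operatorname{Ext}^2(G,B)\cong\operatorname{Ext}^1(K,B)=0$. By $(\mathsf{FD})$ for $\mathcal{GP}_0$ and Tool 4 for $\operatorname{Ext}^2$, $\operatorname{Ext}^2(A,B)=0$. Hence $\operatorname{Ext}^1(M,B)=0$ and $M$ is a summand of $T$.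

### Item (2)

**($\Leftarrow$)** For $M\in\mathcal{GF}_n$ take $0\to M\to H\to A\to0$ from Lemma 5(iii). Then $H\in\mathcal F_n=\varinjlim\mathcal P_n^{<\omega}\subseteq\varinjlim\mathcal S_n$, and $A\in\mathcal{PGF}\subseteq\mathcal{GF}_0=\varinjlim\mathcal S_0\subseteq\varinjlim\mathcal S_n$, using Lemma 3(iv). By Lemma 6, $M\in\varinjlim\mathcal S_n$. Apply Lemma 3(iv).

**($\Rightarrow$), for $\mathcal F_n$.** The aim is to replace f.g. modules in $\mathcal S_n$ by ones of finite projective dimension. Let $M\in\mathcal F_n\subseteq\mathcal{GF}_n=\varinjlim\mathcal S_n$. A map from an f.g. module $N$ to $M$ factors through some $G\to M$ with $G\in\mathcal S_n$ (Tool 5). Take $0\to G\to H\to G'\to0$ from Lemma 5(i). For $F$ flat and $j\ge1$ we have $\operatorname{Ext}^j(G',F)=0$: the functor $\operatorname{Ext}^j(G',-)$ commutes with direct limits, since $G'$ has a resolution by f.g. free modules, it vanishes on f.g. free modules by (1), and $F$ is a direct limit of these. Along a flat resolution of $M$ of length $n$, dimension shifting gives $\operatorname{Ext}^1(G',M)\cong\operatorname{Ext}^{n+1}(G',F_n)=0$,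 where $F_n$ is the last term. So $G\to M$ extends to $H\to M$, and $N\to M$ factors through $H\in\mathcal P_n^{<\omega}$. By Tool 5, $M\in\varinjlim\mathcal P_n^{<\omega}$. Conversely $\varinjlim\mathcal P_n^{<\omega}\subseteq\mathcal F_n$, as Tor commutes with direct limits. As $\mathcal P_n^{<\omega}=\mathcal F_n^{<\omega}$, this is $(\mathsf{GL})$ for $\mathcal F_n$.

**($\Rightarrow$), for $\mathcal{GF}_0$.** First let $A\in\mathcal{PGF}$. There is an exact sequence $0\to A\to P^0\to\cdots\to P^{n-1}\to A'\to0$ with $P^i$ projective and $A'\in\mathcal{PGF}\subseteq\mathcal{GF}_n=\varinjlim\mathcal S_n$. By Lemma 3(ii), $\Omega_nA'\in\varinjlim\mathcal S_0$. By Schanuel's lemma $A$ is a summand of $\Omega_nA'\oplus(\text{projective})$, so $A\in\varinjlim\mathcal S_0$ by Tool 5. Now let $M\in\mathcal{GF}_0$ and take $0\to M\to F\to A\to0$ with $F$ flat, $A\in\mathcal{PGF}$ (Tool 2). Both $F$, a direct limit of f.g. free modules, and $A$ lie in $\varinjlim\mathcal S_0$, so $M\in\varinjlim\mathcal S_0$ by Lemma 6 with $n=0$. Apply Lemma 3(iv) with $n=0$.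

### Item (3)

**($\Rightarrow$)** $(\mathsf{GL})$ for $\mathcal{GF}_0$ is Theorem A with $n=0$. By $(\mathsf{FD})$ every module in $\mathcal{GP}_0$ is a summand of an $\mathcal S_0$-filtered module. As $\mathcal S_0\subseteq\mathcal{PGF}$ by Lemma 2(ii) and $\mathcal{PGF}$ is closed under transfinite extensions and summands, $\mathcal{GP}_0\subseteq\mathcal{PGF}$. The other inclusion is in Tool 2.

**($\Leftarrow$)** Let $M\in\mathcal{GP}_0=\mathcal{PGF}$ and take an $\mathcal S_0$-approximation $0\to B\to T\to M\to0$, so $B\in\mathcal S_0^\perp$. We show that $B$ is projective, in two steps.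

*$B$ is flat.* As above $T\in\mathcal{PGF}$, so $B\in\mathcal{PGF}$ as a kernel of an epimorphism in $\mathcal{PGF}$, and $B\in\mathcal{GF}_0=\varinjlim\mathcal S_0$. So every map from an f.g. module to $B$ factors through some $G\to B$ with $G\in\mathcal S_0$. Take $0\to G\to R^m\to G'\to0$ with $G'\in\mathcal S_0$ from Lemma 2(i). As $\operatorname{Ext}^1(G',B)=0$, the map $G\to B$ extends to $R^m\to B$. So every map from an f.g. module to $B$ factors through an f.g. free module, and $B$ is flat by Tool 5.

*$B$ is projective.* As $B\in\mathcal{PGF}$, there is $0\to B\to P\to C\to0$ with $P$ projective and $C\in\mathcal{PGF}$. It splits because $\operatorname{Ext}^1(C,B)=0$ for $B$ flat (Tool 2).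

Now $\operatorname{Ext}^1(M,B)=0$ by (1), so $M$ is a summand of $T$.

### Item (4)

**($\Rightarrow$)** Theorem A gives $(S_n)$ and $(\mathsf{GL})$ for $\mathcal{GF}_n$; item (1) gives $(\mathsf{FD})$ for $\mathcal{GP}_0$, and item (3) then gives $\mathcal{GP}_0=\mathcal{PGF}$.

**($\Leftarrow$)** By item (2) $\mathcal{GF}_0$ satisfies $(\mathsf{GL})$, so $\mathcal{GP}_0$ satisfies $(\mathsf{FD})$ by item (3), and $\mathcal{GP}_n$ satisfies $(\mathsf{FD})$ by item (1).

**$\mathcal{GP}_0=\mathcal{PGF}$ when $\dim R=d<\infty$.** By Tool 2 it suffices to show $\mathcal{GP}_0\subseteq\mathcal{PGF}$. Let $P_\bullet$ be an acyclic complex of projectives with $\operatorname{Hom}(P_\bullet,Q)$ acyclic for all projective $Q$. Then $\operatorname{Hom}(P_\bullet,F)$ is acyclic whenever $\operatorname{pd}F<\infty$, by induction on $\operatorname{pd}F$: for $0\to F'\to Q\to F\to0$ with $Q$ projective, the sequence of complexes $0\to\operatorname{Hom}(P_\bullet,F')\to\operatorname{Hom}(P_\bullet,Q)\to\operatorname{Hom}(P_\bullet,F)\to0$ is exact. Let $I$ be injective and $E$ an injective cogenerator. Then $\operatorname{Hom}(I,E)$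 is flat: for $N$ f.g. the natural map $N\otimes\operatorname{Hom}(I,E)\to\operatorname{Hom}(\operatorname{Hom}(N,I),E)$ is an isomorphism, as both sides are right exact in $N$ and it is one for $N$ f.g. free; and the right-hand side is exact in $N$. By Tool 8, $\operatorname{pd}\operatorname{Hom}(I,E)\le d$. So $\operatorname{Hom}(I\otimes P_\bullet,E)\cong\operatorname{Hom}(P_\bullet,\operatorname{Hom}(I,E))$ is acyclic, and since $E$ is a cogenerator, $I\otimes P_\bullet$ is acyclic. So all syzygies of $P_\bullet$ are in $\mathcal{PGF}$.

The last sentence of (4) follows, since by Fact 3 $(S_n)$ is $(\mathsf{FD})$ for $\mathcal P_n$. $\blacksquare$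

## 13. The ring $k[[x,y]]/(x^2,xy)$: proof of Theorem B, item (5)

Let $R=k[[x,y]]/(x^2,xy)$ and $\mathfrak m=(x,y)$. As a vector space $R=k[[y]]\oplus kx$, with $x\mathfrak m=0$. Hence
$$xR=kx\cong k,\qquad \mathfrak m=xR\oplus yR,\qquad \operatorname{ann}(x)=\mathfrak m,\qquad \operatorname{ann}(y)=xR.$$
The primes are $(x)$ and $\mathfrak m$, and $\dim R=1$. Put $D=R/xR\cong k[[y]]$. Inverting $y$ kills $x$, so $R_y=k((y))$ is a field. Projective modules over the local ring $R$ are free. A module $M$ with $\operatorname{Tor}_1(R/\mathfrak p,M)=0$ for both primes is flat, because every f.g. module has a finite filtration with quotients of the form $R/\mathfrak p$.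

**Step 1: $k$ is not Gorenstein projective.** The map $\mathfrak m=xR\oplus yR\to R$ with $x\mapsto x$, $y\mapsto0$ is not multiplication by any $r\in R$: $rx=x$ gives $r-1\in\operatorname{ann}(x)=\mathfrak m$, so $r$ is a unit and $ry\ne0$. So it does not extend to $R$, and $0\to\mathfrak m\to R\to k\to0$ shows $\operatorname{Ext}^1(k,R)\ne0$. Use (1).

**Step 2: $\mathcal{GP}_0=\mathcal P_0$.** The idea is that Step 1 forces a complex defining a Gorenstein projective module to stay acyclic modulo $\mathfrak m$. Let $(P_\bullet,\partial)$ be an acyclic complex of free modules whose syzygies are Gorenstein projective.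

*$P_\bullet\otimes k$ is acyclic.* A cycle of $P_\bullet\otimes k$ lifts to $w\in P_{j-1}$ with $\partial w\in\mathfrak mP_{j-2}$. Then $\partial(xw)=x\,\partial w=0$, so $xw\in M:=\operatorname{im}(P_j\to P_{j-1})$, and $\mathfrak m\cdot xw=0$. If $xw\notin\mathfrak mM$, then $k\,xw\cong k$, and a $k$-linear form on $M/\mathfrak mM$ with value $1$ on the class of $xw$ gives a retraction of $M$ onto $k\,xw$. So $k$ would be a summand of the Gorenstein projective module $M$, against Step 1 and Tool 1. Hence $xw\in\mathfrak mM=\partial(\mathfrak mP_j)$, say $xw=x\,\partial a+y\,\partial b$. Now $x(w-\partial a)=y\,\partial b$ lies in $xP_{j-1}\cap yP_{j-1}$, which is $0$ because $xR\cap yR=0$ and $P_{j-1}$ is free. As $\operatorname{ann}(x)=\mathfrak m$, we get $w-\partial a\in\mathfrak mP_{j-1}$. So the cycle is the boundary of the class of $a$.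

*$P_\bullet\otimes D$ is acyclic.* There is an exact sequence of complexes $0\to xP_\bullet\to P_\bullet\to P_\bullet\otimes D\to0$, and $xP_\bullet\cong xR\otimes P_\bullet\cong P_\bullet\otimes k$ is acyclic.

*The syzygies are projective.* For a syzygy $M$ the part of $P_\bullet$ to its left is a projective resolution, so $\operatorname{Tor}_1(k,M)=0=\operatorname{Tor}_1(D,M)$, and $M$ is flat. By Tool 8, $\operatorname{pd}M\le1$. A projective resolution $0\to Q_1\to Q_0\to M\to0$ splits by (1). So $M$ is projective.

**Step 3: $\mathcal F_1=\mathcal F_0$.** Let $0\to F_1\to F_0\to M\to0$ be exact with $F_i$ flat. By flatness $xF_i\cong xR\otimes F_i\cong k\otimes F_i$, naturally. Since $F_1\to F_0$ is injective, so is $xF_1\to xF_0$, i.e. $k\otimes F_1\to k\otimes F_0$; its kernel is $\operatorname{Tor}_1(k,M)$, which is therefore $0$. Next, $\operatorname{Tor}_1(D,M)$ is a submodule of $D\otimes F_1$, which is flat, hence torsion-free, over the domain $D$. It vanishes after inverting $y$, since $R_y$ is a field. A torsion-free $D$-module that vanishes after inverting $y$ is $0$. So $\operatorname{Tor}_1(D,M)=0$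 and $M$ is flat.

**Step 4: $\mathcal{GF}_1$ satisfies $(\mathsf{GL})$.** For $M\in\mathcal{GF}_1$ take $0\to M\to H\to A\to0$ from Lemma 5(iii). As $A\in\mathcal{PGF}\subseteq\mathcal{GP}_0$ is projective by Step 2, the sequence splits, and $M$ is a summand of $H\in\mathcal F_1=\mathcal F_0$. So $\mathcal{GF}_1=\mathcal F_0$, which satisfies $(\mathsf{GL})$ by the Govorov–Lazard theorem.

**Step 5: $\mathcal{GP}_1$ fails $(\mathsf{FD})$.** By Lemma 5(i) each $G\in\mathcal{GP}_1^{<\omega}$ sits in $0\to G\to H\to G'\to0$ with $H\in\mathcal P_1^{<\omega}\subseteq\mathcal F_1=\mathcal F_0$ and $G'$ projective by Step 2. So $G$ is a summand of the f.g. flat module $H$, hence projective. Therefore all $\mathcal{GP}_1^{<\omega}$-filtered modules and their summands are projective. But consider the telescope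
$$0\to R^{(\mathbb N)}\xrightarrow{\ e_i\mapsto e_i-y\,e_{i+1}\ }R^{(\mathbb N)}\xrightarrow{\ e_i\mapsto y^{-i}\ }R_y\to0.$$
The first map is injective: if $\sum r_ie_i\mapsto0$, then $r_0=0$ and $r_i=y\,r_{i-1}$ for $i\ge1$, so all $r_i$ vanish. Its cokernel is the direct limit of $R\xrightarrow{y}R\xrightarrow{y}\cdots$, which is $R_y$. So $\operatorname{pd}R_y\le1$ and $R_y\in\mathcal{GP}_1$. It is nonzero and killed by $x\ne0$, so it is not free, hence not projective. So $R_y$ is not a summand of a $\mathcal{GP}_1^{<\omega}$-filtered module. $\blacksquare$
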